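# Oriented trees that can count are NP-hard

## 1. Forests, pp-constructions, counting, polymorphisms

All structures below are finite and relational. We collect the notions on which the question and its answer rest.

**Definition (trees and coloured oriented forests).** An *orientation* of an undirected graph gives each edge exactly one direction. A *tree* is a finite digraph that is an orientation of an undirected tree. A *coloured oriented forest* is a finite structure $\mathbb T=(T;E,(E_i)_i,(U_j)_j)$ where $(T;E)$ is an orientation of a finite forest, $E_i\subseteq E$ and $U_j\subseteq T$.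

*Example.* The digraph $0\to1\leftarrow2$ is a tree. With $U_1=\{0\}$ and $E_1=\{(2,1)\}$ added it is a coloured oriented forest. A tree is the special case of a coloured oriented forest with no $E_i,U_j$ and with a connected graph.

**Definition (levels and powers).** A *level function* on $(T;E)$ is a map $\mathrm{lev}:T\to\mathbb Z$ with $\mathrm{lev}(y)=\mathrm{lev}(x)+1$ for all $(x,y)\in E$. It exists: fix the value at one vertex of each component and propagate along the unique paths. The power $(T;E)^n$ has vertex set $T^n$, and $(v,u)$ is an edge when $(v_i,u_i)\in E$ for all $i$.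

*Example.* In $0\to1\leftarrow2$ we may take levels $0,1,0$. Along an edge of $(T;E)^n$ all entries go up by one level, so the differences $\mathrm{lev}(v_i)-\mathrm{lev}(v_j)$ are the same at both ends of the edge. We use this constantly.

**Definition (CSP, cores).** $\mathrm{CSP}(\mathbb H)$ is the problem of deciding whether a given finite structure admits a homomorphism to $\mathbb H$. We call $\mathbb H$ *NP-hard* if $\mathrm{CSP}(\mathbb H)$ is NP-hard. Two structures are *homomorphically equivalent* if each maps homomorphically to the other; then they have the same CSP. A *core* is a structure all of whose endomorphisms are automorphisms. Every finite structure is homomorphically equivalent to a core that is an induced substructure of it, "its core".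

*Example.* Folding $2$ onto $0$ maps $0\to1\leftarrow2$ onto its core $0\to1$.

**Definition (pp-construction).** A *pp-formula* over $\mathbb A$ is an existentially quantified conjunction of atoms $R(\dots)$ and equalities. A *pp-power* of $\mathbb A$ is a structure with domain $A^d$, for some $d\ge1$, whose $k$-ary relations, read as $kd$-ary relations on $A$, are definable by pp-formulas over $\mathbb A$. We say that $\mathbb A$ *pp-constructs* $\mathbb B$ if $\mathbb B$ is homomorphically equivalent to a pp-power of $\mathbb A$.

*Example.* Take domain $\mathbb Z_2$ with the relations $x+y+z=c$ for $c\in\mathbb Z_2$. The formula $\exists u\,(x_1+x_2+u=0\ \wedge\ u+x_3+x_4=c)$ defines $x_1+x_2+x_3+x_4=c$. So (with $d=1$) this structure pp-constructs the one with these four-variable equations.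

**Definition (ability to count).** $\mathbb H$ has the *ability to count* if, for some prime $p$, it pp-constructs the structure $\mathbb L_p$ with domain $\mathbb Z_p$ whose relations are the solution sets of linear equations over $\mathbb Z_p$, for example $\{(x,y,z):x+y+z=c\}$ for $c\in\mathbb Z_p$. We then say that $\mathbb H$ can count for $p$.

*Example.* $\mathbb L_p$ itself can count for $p$.

**Definition (bounded width).** $\mathbb H$ has *bounded width* if some Datalog program (a finite set of recursive Horn rules over the relations of the input and auxiliary predicates) derives its goal on exactly those inputs that have no homomorphism to $\mathbb H$.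

*Example.* For $\mathbb H=(0\to1)$ the single rule $\mathrm{goal}\leftarrow E(x,y),E(y,z)$ suffices. If $\mathbb G$ has no directed walk of length $2$, map vertices with an out-edge to $0$ and all others to $1$; if it has one, there is no homomorphism.

**Definition (polymorphisms).** A *polymorphism* of $\mathbb A$ is a homomorphism $f:\mathbb A^n\to\mathbb A$. It is *idempotent* if $f(x,\dots,x)=x$ for all $x$.

*Example.* On the directed path $0\to1\to\dots\to n$ the operation $\min$ is an idempotent polymorphism: the edges $(x,x+1),(y,y+1)$ go to $(\min(x,y),\min(x,y)+1)$.

For a core $\mathbb A$ let $\mathbf A$ be the algebra on $A$ whose operations are all idempotent polymorphisms of $\mathbb A$. All its term operations are again idempotent polymorphisms. $\mathrm{HSP}(\mathbf A)$ is the class of quotients of subalgebras of powers of $\mathbf A$. All algebras in it are idempotent.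

**Definition (Taylor and cyclic terms).** An idempotent term $t$ of arity $n$ is a *Taylor term* if for each $i\le n$ an identity $t(x_1,\dots,x_n)=t(y_1,\dots,y_n)$ holds with all $x_j,y_j\in\{x,y\}$, $x_i=x$ and $y_i=y$. It is *cyclic* if $t(x_1,\dots,x_n)=t(x_2,\dots,x_n,x_1)$.

*Example.* On $\mathbb Z_2$ the operation $t=x+y+z$ is idempotent and cyclic of arity $3$. The resulting identities $t(x,y,y)=t(y,x,y)=t(y,y,x)$ show that it is a Taylor term.

**Definition (congruence meet-semidistributivity).** A class of algebras is *congruence meet-semidistributive* if congruences $\alpha,\beta,\gamma$ of a member with $\alpha\wedge\beta=\alpha\wedge\gamma$ always satisfy $\alpha\wedge(\beta\vee\gamma)=\alpha\wedge\beta$.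

*Example.* It fails for $(\mathbb Z_p^2;x-y+z)$: let $\alpha,\beta,\gamma$ be the partitions into cosets of three different lines. Then $\alpha\wedge\beta=\alpha\wedge\gamma=0$, but $\beta\vee\gamma=1$ and $\alpha\wedge1=\alpha\neq0$.

**Definition (reduct of a module).** An algebra $\mathbf B$ is a *reduct of a module* if $B$ is the universe of a module $M$ and every term operation of $\mathbf B$ has the form $\sum r_ix_i$ with ring elements $r_i$.

*Example.* $(\mathbb Z_p;x-y+z)$ is one; its term operations are $\sum n_ix_i$ with integers $\sum n_i=1$. So is $\mathbb Z_p$ with only the projections as operations, since a projection is $1\cdot x_i$.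

**Published facts that we use.**

* **(K1)** Pp-constructability is transitive; homomorphically equivalent finite structures pp-construct each other; $K_3$ pp-constructs every finite structure; a structure that pp-constructs $K_3$ has an NP-hard CSP (Barto–Opršal–Pinsker 2018). If a core $\mathbb A$ does not pp-construct $K_3$, then $\mathbf A$ has a Taylor term, and then a cyclic term of every prime arity $q>|A|$ (Barto–Kozik 2012).
* **(K2)** If $\mathrm{HSP}(\mathbf A)$ is congruence meet-semidistributive, then the core $\mathbb A$ has bounded width (Barto–Kozik 2014; Bulatov). If $\mathbf A$ has a Taylor term and $\mathrm{HSP}(\mathbf A)$ is not congruence meet-semidistributive, then $\mathrm{HSP}(\mathbf A)$ contains a reduct of a module with more than one element.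
* **(K3)** A finite structure has the ability to count if and only if it does not have bounded width.

For those who know tame congruence theory, here is how the second half of (K2) arises. By Hobby–McKenzie, Theorem 9.10, type 1 or 2 occurs in a finite algebra of the variety, and the Taylor term excludes type 1. Passing to a quotient, we get a finite algebra with a minimal congruence of type 2, which is an abelian congruence. A nontrivial block of it is a subalgebra by idempotence, and it is abelian. Abelian algebras in a locally finite variety with a Taylor term are affine, and idempotent operations of an affine algebra have the form $\sum r_ix_i$.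

## 2. Counting versus NP-hardness for trees

For finite structures in general, the ability to count is not by itself a reason for hardness: $\mathbb L_p$ can count, and Gaussian elimination solves its CSP in polynomial time. We ask whether trees are different. The following is stated as a conjecture in Bodirsky, Bulín, Starke and Wernthaler, "The Smallest Hard Trees", arXiv:2205.07528 (2022): *if a tree has the ability to count, then it is NP-hard.* In other words, can a tree encode linear equations modulo $p$ and no more? The answer is that it cannot; the conjecture is true.

**Theorem 1.** Let $\mathbb T$ be a coloured oriented forest. Then $\mathbb T$ pp-constructs $K_3$ (so $\mathrm{CSP}(\mathbb T)$ is NP-hard), or $\mathbb T$ has bounded width. Hence if $\mathbb T$ has the ability to count, then $\mathbb T$ is NP-hard.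

**Corollary 2.** For a coloured oriented forest $\mathbb T$ the following are equivalent: (1) $\mathbb T$ can count for some prime; (2) $\mathbb T$ can count for every prime; (3) $\mathbb T$ pp-constructs $K_3$, equivalently every finite structure; (4) $\mathbb T$ does not have bounded width. So if P $\neq$ NP, $\mathrm{CSP}(\mathbb T)$ is tractable if and only if it is solvable by Datalog.

The unary relations $U_j$ are arbitrary, so list versions of the problem are included. Both statements follow from one statement about a single subset of $T$.

**Theorem 3.** Let $\mathbb T$ be a coloured oriented forest. There are no $C,h,B,m$ such that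

* (i) $C\subseteq T$ is closed under all idempotent polymorphisms of $\mathbb T$; $h:C\to B$ is onto, $B$ is a subset of an abelian group $M$, $|B|\ge2$; and for every idempotent polymorphism $f$ there are endomorphisms $r_i$ of $M$ with $h(f(c_1,\dots,c_n))=\sum r_ih(c_i)$ for all $c_i\in C$;
* (ii) $m$ is a ternary idempotent polymorphism with $h(m(x,y,z))=h(x)-h(y)+h(z)$ on $C$.

Theorem 3 assumes nothing about the complexity of $\mathbb T$. It says that in no oriented forest, NP-hard or not, does the algebra of idempotent polymorphisms have a quotient of a subalgebra with at least two elements that is a reduct of a module and on which some polymorphism acts as $x-y+z$.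

**Translation.** We may always assume $0\in B$. In (i), idempotence of $f$ gives $\sum r_ib=b$ for every $b\in B$. Fix $b_0\in B$ and replace $h$ by $h-b_0$ and $B$ by $B-b_0$. Then $\sum r_i(h(c_i)-b_0)=\sum r_ih(c_i)-b_0$, so (i) is preserved; (ii) is preserved because $-b_0=-b_0+b_0-b_0$.

## 3. From Theorem 3 to Theorem 1 and Corollary 2

**Step 1: pass to a core.** The core of $\mathbb T$ is an induced substructure, hence again a coloured oriented forest. Both alternatives of Theorem 1 are invariant under homomorphic equivalence: the first by (K1), the second because the CSP does not change. So let $\mathbb T$ be a core with algebra $\mathbf T$, and suppose it neither pp-constructs $K_3$ nor has bounded width. We derive data that contradict Theorem 3.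

**Step 2: bring a module inside $T$.** This step produces (i). By (K1) there is a Taylor term, so by (K2) $\mathrm{HSP}(\mathbf T)$ contains a reduct of a module $M$ with more than one element. Take its subalgebra generated by two distinct elements. It is a quotient of the free algebra on two generators of $\mathrm{HSP}(\mathbf T)$, which is a subalgebra of the finite algebra $\mathbf T^{T^2}$. So there are a finite $n\ge1$, a subalgebra $C\le\mathbf T^n$ and a homomorphism $h$ from $C$ onto an algebra $B$ with $|B|\ge2$, where $B\subseteq M$ and every term operation acts on $B$ as some $\sum r_ix_i$. Among all such data, with this $M$, take $n$ minimal.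

Suppose $n>1$. For $a\in T$ let $C_a=\{c\in C:c_1=a\}$; when nonempty it is a subalgebra, by idempotence. If $h$ is nonconstant on some $C_a$, drop the first coordinate: $C_a$ is isomorphic to a subalgebra of $\mathbf T^{n-1}$, and $h(C_a)$ is a subalgebra of $B$ with at least two elements. This contradicts minimality. Otherwise $h$ is constant on every $C_a$, so it factors through the homomorphism $c\mapsto c_1$, and $n$ could be replaced by $1$, again a contradiction. So $n=1$. This is (i): ring elements act as endomorphisms of the abelian group $M$. Translate so that $0\in B$. Note that $B$ is finite.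

**Step 3: build $m$.** This step produces (ii). Let $t$ be a cyclic term of prime arity $q>|T|$, acting on $B$ as $\sum r_ix_i$. Evaluate at the tuple with $b\in B$ in one place and $0$ elsewhere. Cyclicity shows that $r_jb$ does not depend on $j$. Put $r=r_1$. Then for every $b\in B$
$$rb=t(b,0,\dots,0)\in B,\qquad q\,rb=\sum_j r_jb=b.$$
By induction $r^ib\in B$ and $q^ir^ib=b$ for all $i$. As $B$ is finite, $r^ib=r^jb$ for some $i<j$. Multiplying by $q^j$ gives $q^{j-i}b=b$, so $b$ has finite order, coprime to $q$.

Let $N$ be the least common multiple of the orders of the elements of $B$, and choose $\varphi\ge1$ with $q^\varphi\equiv1\pmod N$. The $\varphi$-fold iterated composition of $t$ has arity $n=q^\varphi$. All intermediate values stay in $B$, so it acts on $B$ as $\sum_lr^\varphi x_l$. Since $r^\varphi b\in B$, we have $r^\varphi b=q^\varphi r^\varphi b=b$. So the composition acts as $\sum_lx_l$. Now $|T|\ge|B|\ge2$, so $q\ge3$. Put $x$ and $z$ in one place each and $y$ in the other $n-2$ places. As $n-2\equiv-1\pmod N$, the resulting operation $m$ acts on $B$ as $x-y+z$. It is a term operation, so it is an idempotent polymorphism. This contradicts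 Theorem 3 and proves the dichotomy of Theorem 1.

**Step 4: the remaining statements.** If $\mathbb T$ can count, it does not have bounded width by (K3), so it pp-constructs $K_3$ and is NP-hard by (K1). For Corollary 2: within (3), transitivity and (K1) give the equivalence of "$K_3$" and "every finite structure"; (3)$\Rightarrow$(2) by (K1); (2)$\Rightarrow$(1) is trivial; (1)$\Leftrightarrow$(4) is (K3); (4)$\Rightarrow$(3) is Theorem 1. For the last sentence, Datalog programs run in polynomial time; conversely, if P $\ne$ NP and the problem is tractable, then it is not NP-hard, so (3) fails and hence (4) fails. $\square$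

It remains to prove Theorem 3.

## 4. Gluing polymorphisms: paths, levels, and components of the third power

The main tool is that polymorphisms of a coloured forest can be recognized, and hence glued, edge by edge.

**Lemma 4 (gluing).** Let $s:T^n\to T$. Suppose that for every $v\in T^n$ some polymorphism of $\mathbb T$ agrees with $s$ on $v$, and for every edge $(v,u)$ of $(T;E)^n$ some polymorphism of $\mathbb T$ agrees with $s$ on both $v$ and $u$. Then $s$ is a polymorphism of $\mathbb T$.

*Proof.* The first condition gives preservation of the unary $U_j$. Since $E_i\subseteq E$, a tuple of $n$ pairs from $E_i$, or from $E$, is an edge $(v,u)$ of $(T;E)^n$, and the second condition gives $(s(v),s(u))\in E_i$, respectively $E$. $\square$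

**Oriented paths by hand.** Let $(T;E)$ be an orientation of a path with vertices $0,1,\dots,n$ in this order, with any colours. Let $g(x,y)=\min(x,y)$ if $\mathrm{lev}(x)=\mathrm{lev}(y)$; otherwise let $g(x,y)$ be the one of $x,y$ of smaller level. We check that $g$ is a polymorphism. It always returns one of its arguments, so it preserves the $U_j$. Let $(x,x'),(y,y')$ lie in one of the relations $E,E_i$. If $\mathrm{lev}(x)\ne\mathrm{lev}(y)$, then $g$ picks the same coordinate at both ends. Suppose the levels are equal. If $x=y$, the image is $(x,x')$ or $(x,y')$, both in the relation; similarly if $x'=y'$. If $x<y$ and $x'\neq y'$, then $y\ge x+2$, because consecutive vertices have different levels. So $x'\le x+1\le y-1\le y'$, hence $x'<y'$, and $g$ picks the first coordinate at both ends; similarly if $x>y$.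

Now suppose $C,h,B$ are as in (i), and $c,c'\in C$. Put $e=g(c,c')=g(c',c)\in\{c,c'\}$. If $g$ acts as $r_1x+r_2y$, adding the two expressions for $h(e)$ gives $2h(e)=(r_1+r_2)(h(c)+h(c'))=h(c)+h(c')$. As $e\in\{c,c'\}$, this forces $h(c)=h(c')$. So $|B|=1$, a contradiction. Theorem 3 holds for paths, and only (i) was used. The argument relied on the linear order of the path. One part survives in every forest, namely the part about levels.

**Lemma 5.** If $C,h,B$ satisfy (i), then $C$ lies in one level.

*Proof.* Let $c,c'\in C$ with $h(c)\ne h(c')$, and suppose $d=\mathrm{lev}(c)-\mathrm{lev}(c')\neq0$. Let $g(x,y)=x$ if $\mathrm{lev}(x)-\mathrm{lev}(y)=d$, and $g(x,y)=y$ otherwise. The level difference is constant along edges of $(T;E)^2$, so by Lemma 4 $g$ is a polymorphism, and it is idempotent. We have $g(c,c')=c$, and $g(c',c)=c$ since $-d\neq d$. With $g$ acting as $r_1x+r_2y$, adding gives $2h(c)=(r_1+r_2)(h(c)+h(c'))=h(c)+h(c')$, because $r_1+r_2$ fixes each element of $B$. So $h(c)=h(c')$, a contradiction. Hence elements of $C$ with different $h$ have equal levels. As $|B|\ge2$, two elements with the same $h$ both share the level of an element with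 another $h$-value. $\square$

**A first attempt: gluing along components.** Suppose $0\in B$, and $c_0,c_1\in C$ satisfy $h(c_0)=0$, $h(c_1)=b_1\ne0$. The proof of Lemma 5 glued two projections along components of $(T;E)^2$. Let us try the same in $(T;E)^3$. Suppose a component $K$ of $(T;E)^3$ contains $(c_1,c_0,c_0)$ but neither $(c_0,c_1,c_0)$ nor $(c_0,c_0,c_1)$. Let $s$ be the second projection on $K$ and the first projection elsewhere. By Lemma 4 it is a polymorphism, and it is idempotent. It acts as $\rho_1x+\rho_2y+\rho_3z$, and evaluation at the three triples gives $\rho_1b_1=0$, $\rho_2b_1=0$, $\rho_3b_1=0$. But idempotence gives $(\rho_1+\rho_2+\rho_3)b_1=b_1\ne0$, a contradiction.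

This stops as soon as the three triples lie in one component. For instance, if $c_0\to z\leftarrow c_1$, then all three are adjacent to $(z,z,z)$. So we must switch from one polymorphism $f'$ to another $f$ *inside* a component of $(T;E)^3$, across a set $\partial$ of triples on which $f$ and $f'$ agree. We need $f$ and $f'$ to have different coefficients at $x$, and yet to agree on all of $\partial$. The next section provides the language in which such pairs can be found.

## 5. Affine pairs, fibre groups and ideals

**Definition (affine pair).** An *affine pair* $(\Omega,h)$ is a finite nonempty set $\Omega$ with a ternary operation $m$ and a map $h:\Omega\to W$ to a finite abelian group with $h(m(a,b,c))=h(a)-h(b)+h(c)$; such maps are called *affine*. For a homomorphism $\pi:\Omega\to P$ with respect to $m$, put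
$$S_\pi=S_\pi(\Omega)=\{h(\omega)-h(\omega'):\ \pi(\omega)=\pi(\omega')\}.$$

So $S_\pi$ measures how far $\pi$ is from determining $h$.

*Example A.* Let $\Omega=\mathbb Z_p^2$ with $m=x-y+z$, $h(a,b)=a+b$, and let $\pi_1,\pi_2$ be the coordinates. Then $S_{\pi_1}=S_{\pi_2}=\mathbb Z_p$, but $S_{(\pi_1,\pi_2)}=0$. Neither coordinate alone determines $h$, and both together do. This is exactly the danger for $\partial$: at each single triple there may be $f,f'$ that agree there and have different coefficients, and yet no pair works at two triples simultaneously.

**Definition (ideals).** An *ideal* of $\Omega$ is a nonempty $I\subseteq\Omega$ with $m(\omega_1,\omega_2,\omega_3)\in I$ whenever some $\omega_i\in I$. A *subideal* is the last term of a finite chain $\Omega=I_0\supseteq I_1\supseteq\cdots$ with $I_{j+1}$ an ideal of $I_j$. $\Omega$ is *reduced* if it has no proper ideal.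

*Example.* On $\{0,1\}$ with $m=\min(x,y,z)$ and $h=0$, the set $\{0\}$ is an ideal. On $\mathbb Z_p^2$ with $m=x-y+z$ there is no proper ideal, since $m(\iota,y,z)$ takes all values. Subideals are closed under $m$, a subideal of a subideal is a subideal, and a subideal of minimal size is reduced.

**Lemma 6.**
(a) $S_\pi$ is a subgroup. If $S_\pi=0$, then $h=h_\pi\circ\pi$ with $h_\pi:\pi(\Omega)\to W$ affine; we say that $\pi$ *carries* $h$.
(b) $S_\pi(I)=S_\pi(\Omega)$ for every subideal $I$.
(c) If $\Omega$ is reduced, then $\{h(\omega'):\pi(\omega')=\pi(\omega)\}=h(\omega)+S_\pi$ for all $\omega$.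
(d) Let $\varphi:\hat\Omega\to\Omega$ be a surjective homomorphism and $\hat h=h\varphi$. Then $S_{\pi\varphi}(\hat\Omega)=S_\pi(\Omega)$, and images and preimages of subideals are subideals.

*Proof.* (a) Let $\pi(\omega)=\pi(\omega')$ and $\pi(\rho)=\pi(\rho')$. Then $m(\omega,\omega',\rho)$ and $m(\omega',\omega',\rho')$ have the same $\pi$-image, and their $h$-values are $h(\omega)-h(\omega')+h(\rho)$ and $h(\rho')$. These differ by $(h(\omega)-h(\omega'))+(h(\rho)-h(\rho'))$. So $S_\pi$ is closed under addition. It contains $0$ and is finite, so it is a subgroup. If $S_\pi=0$, then $h$ is a function $h_\pi$ of $\pi$, and $h_\pi(m(\pi(a),\pi(b),\pi(c)))=h(m(a,b,c))$ shows that it is affine.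

(b) It suffices to treat an ideal $I$ and then iterate along the chain. Clearly $S_\pi(I)\subseteq S_\pi(\Omega)$. If $\omega,\omega'$ witness $s\in S_\pi(\Omega)$ and $\iota\in I$, then $m(\omega,\iota,\iota)$ and $m(\omega',\iota,\iota)$ lie in $I$, have the same $\pi$-image, and have $h$-difference $s$.

(c) For $s\in S_\pi$ let $J(s)$ be the set of $\omega$ that have a *partner* $\omega'$ with $\pi(\omega')=\pi(\omega)$ and $h(\omega')-h(\omega)=s$. It is nonempty. Replace an argument of $m$ by its partner: the $\pi$-image of the value does not change, and $h$ changes by $s$ if the argument is from $J(s)$ in place 1 or 3, and also by $s$ if it is from $J(-s)$ in place 2. So in each of these situations the value lies in $J(s)$. Hence $J=\bigcap_sJ(s)$ is an ideal, provided that it is nonempty. For this, collect the $J(s)$ one at a time: if $\omega$ lies in some of them and $\rho\in J(s')$, then $m(\omega,\rho,\rho)$ lies in all of those (place 1) and in $J(s')$ (place 3). So $J\neq\emptyset$, and $J=\Omega$ as $\Omega$ is reduced. Hence the $h$-values on the fibre of $\omega$ include $h(\omega)+S_\pi$; by definition of $S_\pi$ they include nothing else.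

(d) The first statement is clear by surjectivity. If $I$ is an ideal of $\Omega$, then $\varphi^{-1}(I)$ is an ideal of $\hat\Omega$, since $\varphi$ is a homomorphism and is onto. If $I$ is an ideal of $\hat\Omega$, $\iota\in I$, and $\hat\omega_i$ are preimages of $\omega_i$, then $m(\varphi(\iota),\omega_2,\omega_3)=\varphi(m(\iota,\hat\omega_2,\hat\omega_3))\in\varphi(I)$, and likewise for the other places. For chains apply this to the surjections $\varphi^{-1}(I_j)\to I_j$, respectively $I_j\to\varphi(I_j)$. $\square$

Subideals are thus the right way to shrink $\Omega$: no group $S_\pi$ gets smaller.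

## 6. Cutting the third power at the triples that do not see

We now reduce Theorem 3 to a statement about walks in the forest $T$. Fix a level function. $V_s$ is the set of vertices of level $s$. A ternary operation $m$ *preserves levels* if $m(V_s,V_s,V_s)\subseteq V_s$ for all $s$. For a word $w\in\{+,-\}^k$, a *$w$-walk* is a sequence $x_0,\dots,x_k$ with $(x_{i-1},x_i)\in E$ if $w_i=+$ and $(x_i,x_{i-1})\in E$ if $w_i=-$.

**Definition (walk systems in $T$, tightness).** Let $m$ be an idempotent ternary polymorphism of $(T;E)$ that preserves levels. A *walk system in $T$* of length $k\ge1$ is an affine pair $(\Omega,h)$ where $\Omega\subseteq V_{s_0}\times\dots\times V_{s_k}$ is a set of $w$-walks, for one fixed word $w$ of length $k$, closed under coordinatewise $m$. Write $x_i$ for the $i$-th coordinate map and $S_i=S_{x_i}$. The system is *tight* if $S_i=0$ for $0<i<k$ and $S_0\ne0\ne S_k$.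

So in a tight system every interior vertex of the walk determines $h$, and neither end does.

*Example.* Let $T$ have edges $c\to y$ for $y\in\mathbb Z_p$, let $m$ act on $\mathbb Z_p$ as $x-y+z$, let $m(c,c,c)=c$, and let $m$ be the first projection on triples not of equal level. Along an edge of $(T;E)^3$ all entries at the lower end are $c$ and all at the upper end are in $\mathbb Z_p$, so $m$ is a polymorphism. The walks $(c,y,c)$ with $h=y$ form a tight system of length $2$, with $w=+-$, $S_0=S_2=\mathbb Z_p$ and $S_1=0$.

**Proposition 7 (rigidity).** Let $(\Omega,h)$, $h:\Omega\to\mathbb Z_p$ with $p$ prime, be a tight walk system in $T$. Then there is a subideal of $\Omega$ on which $x_0=x_k$.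

The proof of Proposition 7 fills Sections 7 to 10. Here is how it gives Theorem 3.

*Proof of Theorem 3 from Proposition 7.* Suppose $C,h,B,m$ as in Theorem 3 exist, with $0\in B$.

**Step 1: an element of prime order.** For $b\in B$ all $kb$ ($k\ge0$) lie in $B$, as $m$ yields $(k+1)b=kb-0+b$. As $B$ is finite, $b$ has finite order. As $|B|\ge2$, some $b\in B$ is nonzero; if a prime $p$ divides its order $N$, then $b_1=(N/p)b\in B$ has order $p$. Fix $c_0,c_1\in C$ with $h(c_0)=0$, $h(c_1)=b_1$. By Lemma 5, $C$ lies in one level.

**Step 2: make $m$ preserve levels.** On triples $(x,y,z)$ of equal level with $\mathrm{lev}(m(x,y,z))\neq\mathrm{lev}(x)$, redefine $m(x,y,z):=x$. Whether the three levels are equal, and the difference $\mathrm{lev}(m(x,y,z))-\mathrm{lev}(x)$, are constant along edges of $(T;E)^3$. So along each edge the new operation agrees with the old $m$ or with the first projection, and by Lemma 4 it is a polymorphism. It is idempotent. It is unchanged on $C^3$, since $m(C^3)\subseteq C$ and $C$ lies in one level. So we may assume that $m$ preserves levels.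

**Step 3: a supply of operations.** Let $\mathcal F$ be the smallest set of ternary operations on $T$ that contains the projections $\pi_1,\pi_2,\pi_3$ and is closed under $(f,g,k)\mapsto m(f,g,k)$. Its members are idempotent polymorphisms and map triples of equal level to the same level. For each $f\in\mathcal F$ there are integers with $\alpha+\beta+\gamma=1$ and
$$h(f(x,y,z))=\alpha h(x)+\beta h(y)+\gamma h(z)\quad\text{on }C:$$
this holds for projections and passes through $m$, since $1-1+1=1$. Put $\lambda(f)=\alpha\bmod p$. It is well defined, since $h(f(c_1,c_0,c_0))=\alpha b_1$ and $b_1$ has order $p$. So $(\mathcal F,\lambda)$ is an affine pair with $W=\mathbb Z_p$, and $\lambda(\pi_1)=1$, $\lambda(\pi_2)=\lambda(\pi_3)=0$. For $v\in T^3$ the evaluation $f\mapsto f(v)$ is a homomorphism with respect to $m$; let $S_v\in\{0,\mathbb Z_p\}$ be its group. We say that $v$ *sees* if $S_v=0$, that is, if $f(v)$ determines $\lambda(f)$.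

* $v^*=(c_1,c_0,c_0)$ sees, since $f(v^*)$ determines $h(f(v^*))=\lambda(f)b_1$.
* $(x,x,x)$ for $x\in T$ and $(c_0,c_0,c_1)$ do not see: compare $\pi_1$ and $\pi_2$.
* $(c_0,c_1,c_0)$ does not see: compare $\pi_1$ and $\pi_3$.

Let $\Theta$ be the component containing $v^*$ of the subgraph of $(T;E)^3$ induced on the seeing triples (direction of edges ignored), and let $\partial$ be the set of triples outside $\Theta$ adjacent to a triple in $\Theta$. Triples in $\partial$ do not see, for otherwise they would belong to $\Theta$. As $c_0$ and $c_1$ have the same level, all triples in $\Theta\cup\partial$ are of equal level. In the example $c_0\to z\leftarrow c_1$ from Section 4 we have $(z,z,z)\in\partial$.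

**Claim 8.** There are $f,f'\in\mathcal F$ with $\lambda(f)\ne\lambda(f')$ and $f(u)=f'(u)$ for all $u\in\partial$.

*Proof.* For one $u_1\in\partial$ such $f,f'$ exist because $u_1$ does not see. The point of rigidity is that all $u\in\partial$ can be forced to behave like $u_1$, so the situation of Example A does not occur. If $\partial=\emptyset$ take $\pi_1,\pi_2$. Otherwise fix $u_1\in\partial$. Let $\mathcal F'$ be any subideal of $\mathcal F$ and $u\in\partial$. Choose a walk $v_0=u_1,v_1,\dots,v_{k-1},v_k=u$ in $(T;E)^3$ (direction ignored) with $k\ge2$ and $v_1,\dots,v_{k-1}\in\Theta$. Put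
$$\Omega=\{(f(v_0),\dots,f(v_k)):f\in\mathcal F'\}.$$
These are walks in $T$. The directions of the edges $v_{i-1}v_i$ give a fixed word, and the levels are fixed since the $v_i$ are triples of equal level. $\Omega$ is closed under $m$. As $v_1$ sees, $\lambda$ induces a function on $\Omega$. By Lemma 6(b),(d), $S_i=S_{v_i}=0$ for $0<i<k$ and $S_0=S_k=\mathbb Z_p$. So $\Omega$ is tight. By Proposition 7 it has a subideal with $x_0=x_k$. Its preimage is a subideal of $\mathcal F'$ on which $f(u_1)=f(u)$.

Doing this successively for all $u\in\partial$, we get a subideal $\mathcal F^*$ of $\mathcal F$ with $f(u)=f(u_1)$ for all $f\in\mathcal F^*$ and $u\in\partial$. By Lemma 6(b), $S_{u_1}(\mathcal F^*)=\mathbb Z_p$, so there are $f,f'\in\mathcal F^*$ with $f(u_1)=f'(u_1)$ and $\lambda(f)\neq\lambda(f')$. Then $f(u)=f(u_1)=f'(u_1)=f'(u)$ for all $u\in\partial$. $\square$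

**Step 4: glue.** Let $s=f'$ on $\Theta$ and $s=f$ elsewhere on $T^3$. An edge with exactly one end in $\Theta$ has its other end in $\partial$, where $f=f'$; so $s$ agrees with $f'$ on this edge. On every other edge $s$ agrees with $f$ or with $f'$. By Lemma 4, $s$ is a polymorphism of $\mathbb T$, and it is idempotent. By (i) it acts on $B$ as $\rho_1x+\rho_2y+\rho_3z$, with $(\rho_1+\rho_2+\rho_3)b_1=b_1$. Let $\alpha,\beta,\gamma$ and $\alpha',\beta',\gamma'$ be integer coefficients of $f$ and $f'$. Since $(c_1,c_0,c_0)\in\Theta$, while $(c_0,c_1,c_0)$ and $(c_0,c_0,c_1)$ do not see and so are not in $\Theta$,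
$$\rho_1b_1=\alpha'b_1,\qquad\rho_2b_1=\beta b_1,\qquad\rho_3b_1=\gamma b_1.$$
Adding, $b_1=(\alpha'+\beta+\gamma)b_1=(1+\alpha'-\alpha)b_1$, so $(\alpha'-\alpha)b_1=0$. As $b_1$ has order $p$, $\lambda(f')=\lambda(f)$, a contradiction. $\square$

## 7. Walk systems in forest systems: saturation, splitting, separation

We first study walks between two levels only, in an abstract form that will be reused for walks of components.

**Definition (forest system, walk system).** A *forest system* consists of disjoint finite sets $P_0,P_1$ with idempotent ternary operations $m$, and $F\subseteq P_0\times P_1$ closed under $m$, such that the bipartite graph with edge set $F$ is a forest. We write $\sim$ for adjacency. A *walk system of length* $k\ge1$ is an affine pair $(\Omega,h)$ where $\Omega$ is a set of walks $(x_0,\dots,x_k)$ in this graph, all starting in the same part, closed under coordinatewise $m$. Again $S_i=S_{x_i}$; also $X_i=x_i(\Omega)$, and $h_i=h_{x_i}$ if $S_i=0$. *Tight* is defined as before: $S_i=0$ for $0<i<k$ and $S_0\neq0\neq S_k$.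

*Example B.* Let $P_0=\{c,d\}$ with $m=\min$ of three arguments, where $c<d$. Let $P_1=\mathbb Z_p$ with $m=x-y+z$, and $F=\{(c,y):y\in\mathbb Z_p\}\cup\{(d,0)\}$. This $F$ is closed under $m$: a triple of edges not all equal to $(d,0)$ has image with first coordinate $c$. The graph is a star with one extra leaf. Let $\Omega$ be the set of all walks of length $2$ that start in $P_0$, with $h=x_1$. It is tight with $S_0=S_2=\mathbb Z_p$. The walk $(d,0,c)$ has $x_0\ne x_2$, but on the ideal $\{(c,y,c)\}$ we have $x_0=x_2$.

**Transfer.** If an affine pair $(\hat\Omega,\hat h)$ has homomorphisms to $P_0$ or $P_1$ whose values form walks, and these walks determine $\hat h$, then the walks form a walk system $\Omega'$, an image of $\hat\Omega$. By Lemma 6(d) its groups $S$ are those of $\hat\Omega$, and subideals can be moved back and forth. By Lemma 6(b) the image in $\Omega'$ of a subideal of $\hat\Omega$ still has the same groups.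

**Lemma 9.** If $(\Omega,h)$ is a tight walk system of length $k$, then $k$ is even and $S_0=S_k$.

**Lemma 10.** If $(\Omega,h)$ is a tight walk system of length $k$ and $W=\mathbb Z_p$ ($p$ prime), then $k$ is even and there is a subideal of $\Omega$ on which $x_0=x_k$ and $x_1=x_{k-1}$.

**The case $k=1$ by hand.** Lemma 9 says that no tight system of length $1$ exists. Pass to a reduced subideal; it is still tight. By Lemma 6(c) each vertex of $X_0$ lies on edges in $\Omega$ with $|S_0|\ge2$ different $h$-values, hence on at least two edges of $\Omega$; likewise each vertex of $X_1$. So $\Omega$ is the edge set of a nonempty finite forest with all degrees at least $2$, which is impossible.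

**Forests are needed.** Example A can be realized as walks $(a,a+b,b)$ in the complete bipartite graph on two copies of $\mathbb Z_p$, with $m=x-y+z$ and $h=x_1$. It satisfies $S_0=S_2=\mathbb Z_p$ and $S_1=0$; it is reduced, and $x_0\neq x_2$ occurs. The graph has cycles, and Lemma 10 fails.

**What goes wrong for larger $k$.** We would like to copy the degree count, with each walk $\omega$ replaced by the forest path between its ends. Different $h$ at the same $x_0$ give different $x_1$. But the forest path from $x_0$ to $x_k$ need not begin with the edge $x_0x_1$, because the walk may return to $x_0$ later. So we must show that ends are not visited in the interior. The tool is to let the carried value of $h$ spread through the forest.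

**Saturation.** Let $\Omega$ be tight and $1\le t\le k-1$. Put $Y_0=X_t$ and $h^{(0)}=h_t$. Given $Y_i$ (inside one part, closed under $m$) and an affine $h^{(i)}:Y_i\to W$, we say that $Y_i$ *merges* if some vertex has two neighbours in $Y_i$ with different $h^{(i)}$. If it does not merge, let $Y_{i+1}=N(Y_i)$ be the set of vertices with a neighbour in $Y_i$, and put $h^{(i+1)}(z)=h^{(i)}(y)$ for $z\sim y\in Y_i$. This is well defined. Since $F$ is closed under $m$, from $z_j\sim y_j$ we get $m(z_1,z_2,z_3)\sim m(y_1,y_2,y_3)$; so $Y_{i+1}$ is closed under $m$ and $h^{(i+1)}$ is affine. All vertices in the sets $Y_i$ have neighbours.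

Let $\mu(t)=\min(t-1,k-1-t)$. Call $\Omega$ *stable* if for all $t$ no $Y_i$ with $i<\mu(t)$ merges. Then $Y_0,\dots,Y_{\mu(t)}$ are defined, and
$$X_{t\pm i}\subseteq Y_i,\qquad h^{(i)}(x_{t\pm i}(\omega))=h(\omega)\qquad(0\le i\le\mu(t)).\tag{1}$$
For $i=0$ this is the definition. If it holds for $i<\mu(t)$, then $x_{t\pm(i+1)}(\omega)$ is adjacent to $x_{t\pm i}(\omega)\in Y_i$, so it lies in $Y_{i+1}$ and has the value $h^{(i)}(x_{t\pm i}(\omega))=h(\omega)$.

*Example.* For $k=2$ only $t=1$ occurs and $\mu(1)=0$, so every tight system of length $2$ is stable.

If $\Omega$ is not stable, then a merging vertex serves as a new end, and the system splits into two shorter ones.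

**Lemma 11 (splitting).** Let $\Omega$ be tight and not stable. Then there are $1\le t\le k-1$, $0\le r<\mu(t)$ and an affine pair $(\hat\Omega,\hat h)$ of elements $(z,y_r,\dots,y_1;\omega)$, $\omega\in\Omega$, with $\hat h=h(\omega)$, projecting onto $\Omega$, such that, with $y_0:=x_t(\omega)$,
$$\Omega'=\{(z,y_r,\dots,y_1,x_t,\dots,x_k)\},\qquad\Omega''=\{(x_0,\dots,x_t,y_1,\dots,y_r,z)\}$$
are tight walk systems of lengths $k-t+r+1<k$ and $t+r+1<k$.

*Proof.* Take $t$ such that some $Y_i$ with $i<\mu(t)$ merges, and let $Y_r$ be the first that merges. Let $\hat\Omega$ be the set of all $(z,y_r,\dots,y_1;\omega)$ with $\omega\in\Omega$, $y_i\in Y_i$ and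
$$z\sim y_r\sim\dots\sim y_1\sim y_0=x_t(\omega).$$
It is closed under $m$. It maps onto $\Omega$: starting from $x_t(\omega)$, choose neighbours one after another; a neighbour of a vertex in $Y_i$ lies in $N(Y_i)=Y_{i+1}$ for $i<r$, and $z$ may be any neighbour of $y_r$. By definition of the $h^{(i)}$ we have $h^{(i)}(y_i)=h(\omega)$, so $y_i$ carries $\hat h$ for $0\le i\le r$.

Every $y_r\in Y_r$ is the start of a chain $y_r\sim y_{r-1}\sim\cdots$ down to some $y_0\in Y_0=X_t$, and $y_0=x_t(\omega)$ for some $\omega$. As $Y_r$ merges, some $z$ has two neighbours in $Y_r$ with different $h^{(r)}$; completing both by chains gives two elements of $\hat\Omega$ with the same $z$ and different $\hat h$. So $S_z\neq0$. The interior coordinates of $\Omega'$ and $\Omega''$ are among $y_r,\dots,y_1,x_1,\dots,x_{k-1}$, so they carry $\hat h$. They include $x_t$, so $\hat h$ is a function of the walk, and transfer applies. The other ends have groups $S_k\neq0$ and $S_0\neq0$. Hence both systems are tight. The lengths are less than $k$, since $r<t-1$ and $r<k-1-t$. $\square$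

**Lemma 12 (separation).** Let $\Omega$ be tight, stable and reduced, of length $k$, and suppose Lemma 9 holds for all lengths less than $k$. Then $X_0\cap X_j=\emptyset$ and $X_k\cap X_j=\emptyset$ for all $0<j<k$.

*Proof.* All assumptions are invariant under reversing the walks (note $\mu(k-t)=\mu(t)$), so we consider $X_0$. If $j$ is odd, then $X_0$ and $X_j$ lie in different parts. Let $j=2t<k$ and $r=t-1$. Since $2t\le k-1$, we have $k-1-t\ge t$, so $\mu(t)=r$. By (1), $X_1=X_{t-r}$ and $X_{2t-1}=X_{t+r}$ are contained in $Y_r$, where the $Y_i$ are formed from $X_t$.

**Step 1: compare two values on one edge.** Let $D=\{(z,y):z\in X_{2t},\ y\in Y_r,\ z\sim y\}$ and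
$$H(z,y)=(h_{2t}(z),h^{(r)}(y))\in W^2,\qquad \delta(z,y)=h^{(r)}(y)-h_{2t}(z).$$
We claim that $\delta=0$ on $D$. View $(D,H)$ as a walk system of length $1$; it is nonempty, since it contains $(x_{2t}(\omega),x_{2t-1}(\omega))$. As $z$ determines $h_{2t}(z)$, we have $S_z\subseteq0\times W$.

**Step 2: the claim if $S_z=0$.** Then $z$ determines $\delta$. Each $z\in X_{2t}$ is $x_{2t}(\omega)$ for some $\omega$, and it is adjacent to $x_{2t-1}(\omega)\in Y_r$. By (1), for this edge $\delta=h(\omega)-h(\omega)=0$. So $\delta=0$ on $D$.

**Step 3: the claim if $S_z\neq0$.** We walk back from $D$ to $X_t$, where $\delta$ can be evaluated. For $0\le i\le r$ let $\Omega_i$ be the set of walks $(z,y_r,y_{r-1},\dots,y_{r-i})$ with $(z,y_r)\in D$ and $y_l\in Y_l$, with the map $H(z,y_r)$. It is a walk system of length $i+1$. The prefix maps $\Omega_i\to\Omega_l$ ($l\le i$) are onto, since every vertex of $Y_l$, $l\ge1$, has a neighbour in $Y_{l-1}$. In particular $S_z$ is the same in all $\Omega_i$.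

We show by induction on $i$ that $y_{r-i}$ carries $H$ on $\Omega_i$. For $i=0$: if the group of $y_r$ were nonzero, then $\Omega_0=D$ would be tight of length $1<k$, and $1$ is odd, contrary to Lemma 9. For $i>0$: the interior coordinates carry $H$ by induction. Since $h^{(r-i)}(y_{r-i})=h^{(r)}(y_r)$, the group satisfies $S_{y_{r-i}}\subseteq W\times0$. If it were nonzero, $\Omega_i$ would be tight of length $i+1\le t<k$, and Lemma 9 would give $S_z=S_{y_{r-i}}\subseteq(0\times W)\cap(W\times0)=0$, a contradiction.

So on $\Omega_r$ the value $y_0\in X_t$ determines $H$, hence $\delta$. Each $y_0=x_t(\omega)$ is the end of $(x_{2t}(\omega),x_{2t-1}(\omega),\dots,x_t(\omega))$, which belongs to $\Omega_r$ and has $\delta=0$ by (1). So $\delta=0$ on $\Omega_r$, and as $\Omega_r\to D$ is onto, $\delta=0$ on $D$.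

**Step 4: conclude.** Suppose $c=x_0(\omega)\in X_{2t}$. By Lemma 6(c) and $S_0\neq0$ there is $\omega'$ with $x_0(\omega')=c$ and $h(\omega')\ne h(\omega)$. Then $c$ is adjacent to $x_1(\omega),x_1(\omega')\in Y_r$, whose $h^{(r)}$-values are $h(\omega)\ne h(\omega')$ by (1). But $\delta=0$ forces both to equal $h_{2t}(c)$, a contradiction. $\square$

**Consequence.** In the situation of Lemma 12, let $\omega\in\Omega$ with $x_0(\omega)\neq x_k(\omega)$. Then $\omega$ visits the vertex $x_0(\omega)$ only at time $0$. So $x_1(\omega),\dots,x_k(\omega)$ lie in one component of the forest minus $x_0(\omega)$, and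
$$\text{the forest path from }x_0(\omega)\text{ to }x_k(\omega)\text{ has first edge }x_0x_1\text{ and last edge }x_{k-1}x_k,\tag{2}$$
where the statement on the last edge follows by symmetry.

## 8. The two end groups agree: proof of Lemma 9

Take a counterexample with $k$ minimal, over all forest systems and groups. By Lemma 6(b) we may replace $\Omega$ by a reduced subideal: its groups are the same.

**Step 1: $\Omega$ is stable.** If it is not, apply Lemma 9, which holds for lengths less than $k$, to $\Omega'$ and $\Omega''$ of Lemma 11. It gives $S_z=S_k$ and $S_0=S_z$, and $k-t+r+1$ and $t+r+1$ are even. So their sum $k+2r+2$ is even. Hence $k$ is even and $S_0=S_k$, and $\Omega$ is no counterexample. So $\Omega$ is stable, Lemma 12 applies, and (2) holds.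

**Step 2: exits.** Call $\omega$ *trivial* (at $c$) if $x_0(\omega)=x_k(\omega)=c$. For $c\in X_0\cup X_k$ let $\mathrm{Ex}(c)$ be the set of all $x_1(\omega)$ with $\omega$ nontrivial and $x_0(\omega)=c$, together with all $x_{k-1}(\omega)$ with $\omega$ nontrivial and $x_k(\omega)=c$. We show in Step 3 that $|\mathrm{Ex}(c)|\ge2$ for all $c\in X_0\cup X_k$. Given this, we replace the degree count of the case $k=1$ by the following walk. Start with the forest path between the ends of a nontrivial walk. By (2) it arrives at an end $c$ through an edge $ec$ with $e\in\mathrm{Ex}(c)$. Choose $e'\in\mathrm{Ex}(c)\setminus\{e\}$ and continue with the forest path of a nontrivial walk that has an end at $c$ and exit $e'$ there. By (2) this path starts with the edge $ce'$, so there is no backtracking. It ends in $X_0\cup X_k$, again through an exit. Repeating, we get arbitrarily long non-backtracking walks in a finite forest, which is impossible.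

**Step 3: every $c$ has two exits.** Walks with the same $x_0$ and different $h$ have different $x_1$: if $k\ge2$, then $x_1$ carries $h$; if $k=1$, then $h$ is a function of $(x_0,x_1)$. Similarly for $x_k$ and $x_{k-1}$.

*No trivial walk at $c$.* If $c\in X_0$, Lemma 6(c) gives $|S_0|\ge2$ different $h$-values among walks with $x_0=c$, all nontrivial, hence two exits. If $c\in X_k$, use $S_k$ in the same way.

*A trivial walk $\omega_0$ at $c$.* Put $w=h(\omega_0)$. Then $x_0$ and $x_k$ are in the same part, so $k$ is even. As $\Omega$ is a counterexample, $S_0\neq S_k$. By Lemma 6(c) the walks with $x_0=c$ have exactly the $h$-values $w+S_0$, and those with $x_k=c$ have exactly $w+S_k$. So trivial walks at $c$ have $h\in w+(S_0\cap S_k)$.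

If neither of $S_0,S_k$ contains the other, choose $\omega$ with $x_0(\omega)=c$ and $h(\omega)\in w+(S_0\setminus S_k)$, and $\omega'$ with $x_k(\omega')=c$ and $h(\omega')\in w+(S_k\setminus S_0)$. Both are nontrivial, and $h(\omega)\ne h(\omega')$. Put $t=k/2$; then $\mu(t)=k/2-1=:\mu$. By (1), $X_1,X_{k-1}\subseteq Y_\mu$ and
$$h^{(\mu)}(x_1(\omega))=h(\omega)\neq h(\omega')=h^{(\mu)}(x_{k-1}(\omega')).$$
So the two exits $x_1(\omega)$ and $x_{k-1}(\omega')$ differ.

If $S_k\subsetneq S_0$, then $|S_0\setminus S_k|\ge|S_k|\ge2$, so there are two walks with $x_0=c$ and different $h$-values in $w+(S_0\setminus S_k)$. They are nontrivial and have different $x_1$. The case $S_0\subsetneq S_k$ is symmetric. $\square$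

## 9. The ends coincide on a subideal: proof of Lemma 10

$k$ is even by Lemma 9. We use induction on $k$ and may assume that $\Omega$ is reduced. All nonzero groups $S$ with values in $\mathbb Z_p$ are equal to $\mathbb Z_p$.

**Step 1: $\Omega$ not stable.** Here the two shorter systems do the work. Take $\hat\Omega,\Omega',\Omega''$ from Lemma 11. By induction $\Omega'$ has a subideal with $z=x_k$ and $y_r=x_{k-1}$ (recall $y_0=x_t$, in case $r=0$). Let $\hat I$ be its preimage in $\hat\Omega$. The image of $\hat I$ in $\Omega''$ is tight by transfer, so by induction it has a subideal with $x_0=z$ and $x_1=y_r$. Take the preimage of that in $\hat I$ and project it to $\Omega$. The result is a subideal of $\Omega$ on which $x_0=z=x_k$ and $x_1=y_r=x_{k-1}$.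

From now on $\Omega$ is stable, so Lemma 12 and (2) apply. Let $S_{0k}=S_{(x_0,x_k)}\in\{0,\mathbb Z_p\}$ be the group of the pair of ends.

**Step 2: the case $S_{0k}=\mathbb Z_p$.** By Lemma 6(c) each $\omega$ has $\omega'$ with the same ends and $h(\omega')\neq h(\omega)$. Since $k\ge2$, $x_1$ carries $h$, so $x_1(\omega)\ne x_1(\omega')$. If $x_0(\omega)\ne x_k(\omega)$, then by (2) the forest path from $x_0$ to $x_k$ starts both with $x_0x_1(\omega)$ and with $x_0x_1(\omega')$, a contradiction. So $x_0=x_k$ on $\Omega$. By Lemma 12 the walk does not visit $x_0$ in between. So $x_1$ and $x_{k-1}$ are neighbours of $x_0$ in the same component of the forest minus $x_0$. In a forest such a component contains only one neighbour of $x_0$, hence $x_1=x_{k-1}$. The subideal is $\Omega$ itself.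

**Step 3: the case $S_{0k}=0$, set-up.** We show that this case is impossible. This is the situation of Example A: the two ends jointly determine $h$. Lemma 9, applied to a suitable system with values in $\mathbb Z_p^2$, will exclude it. We need a second affine map on walks, constructed from the ends.

Let $\rho=\{(x_0(\omega),x_k(\omega)):\omega\in\Omega\}$ and $L:\rho\to\mathbb Z_p$, $L(x_0(\omega),x_k(\omega))=h(\omega)$. It is well defined and affine by Lemma 6(a). Regard $X_0$ and $X_k$ as disjoint (take copies) and $\rho$ as a bipartite graph between them. For a $\rho$-walk $e_0,\dots,e_l$ with $e_0\in X_0$ put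
$$\tau=\sum_{i=1}^l(-1)^{i-1}L(\text{edge }e_{i-1}e_i).$$

*Signs.* Let $v$ be a $\rho$-walk of length $l$ that starts in $X_0$. Suppose it is traversed in reverse after a walk of length $n_0\equiv l\pmod2$ that starts in $X_0$ and ends at the end of $v$. The $i$-th edge of $v$ is then at position $n_0+l-i+1$ and gets the sign $(-1)^{n_0+l-i}=(-1)^i=-(-1)^{i-1}$. So the contribution is $-\tau(v)$. If $v$ is traversed forward after a walk of even length, its contribution is $\tau(v)$. Appending a backtrack $e,e',e$ does not change $\tau$, as the same edge occurs with opposite signs.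

**Lemma 13.** In the situation of Step 3, every closed $\rho$-walk of length $2n$ that starts in $X_0$ has $\tau=0$.

*Proof.* Induction on $n$. For $n=1$ the walk is a backtrack. Let $n\ge2$ and $l=n-1$, so $4l\ge2n$. Two $\rho$-walks of length $l$ from $X_0$ with the same ends have the same $\tau$: the first followed by the reverse of the second is closed of length $2l<2n$ with $\tau=\tau_1-\tau_2$, so induction applies. Hence $\tau$ gives a well-defined function $\tau_l$ on the relation $R_l$ of pairs $(e_0,e_l)$ joined by $\rho$-walks of length $l$ with $e_0\in X_0$. Applying $m$ coordinatewise to such walks, and using that $\rho$ is closed under $m$ and $L$ is affine, we see that $R_l$ is closed under $m$ and $\tau_l$ is affine.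

We claim: if $(a,x),(b,x),(b,y),(a,y)\in R_l$, then
$$\tau_l(a,x)-\tau_l(b,x)+\tau_l(b,y)=\tau_l(a,y).\tag{3}$$
Let $p'=m(a,b,b)$ and $q'=m(x,x,y)$. By idempotence $(a,q')=m((a,x),(a,x),(a,y))$, so $(a,q')\in R_l$ and $\tau_l(a,q')=\tau_l(a,y)$. Also $(b,q')=m((b,x),(b,x),(b,y))\in R_l$. Now compute $\tau_l(p',q')$ in two ways. First, $(p',q')=m((a,x),(b,x),(b,y))$ gives the left side of (3). Second, $(p',q')=m((a,q'),(b,q'),(b,q'))$ gives $\tau_l(a,q')=\tau_l(a,y)$. This proves (3).

Given a closed walk of length $2n$ from $X_0$, append backtracks to get length $4l$; this does not change $\tau$. Cut it at $a=e_0$, $x=e_l$, $b=e_{2l}$, $y=e_{3l}$, where $e_{4l}=a$. Here $a,b\in X_0$. The four pieces are a walk from $a$ to $x$ forward, one from $b$ to $x$ in reverse after length $l$, one from $b$ to $y$ forward after the even length $2l$, and one from $a$ to $y$ in reverse after length $3l\equiv l\pmod 2$. By the sign rules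
$$\tau=\tau_l(a,x)-\tau_l(b,x)+\tau_l(b,y)-\tau_l(a,y)=0$$
by (3). $\square$

**Step 4: a potential on $X_0$.** Fix $c_*\in X_0$. Let $X_0^*$ be the set of $c\in X_0$ joined to $c_*$ by a $\rho$-walk, which necessarily has even length, and let $u(c)$ be the $\tau$ of such a walk from $c_*$ to $c$. It is well defined: given two such walks, the first followed by the reverse of the second is closed, with $\tau$ equal to the difference, and Lemma 13 applies. Given $c_1,c_2,c_3\in X_0^*$, pad the walks from $c_*$ by backtracks to equal length and apply $m$ coordinatewise. As $m(c_*,c_*,c_*)=c_*$, the result is a $\rho$-walk from $c_*$ to $m(c_1,c_2,c_3)$. As $L$ is affine, its $\tau$ is $u(c_1)-u(c_2)+u(c_3)$. So $X_0^*$ is closed under $m$ and $u$ is affine.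

**Step 5: contradiction.** Let $\Omega^*=\{\omega\in\Omega:x_0(\omega)\in X_0^*\}$ and $H(\omega)=(u(x_0(\omega)),h(\omega))\in\mathbb Z_p^2$. This is a walk system of length $k$; denote its groups by $S_i^*$.

*The group $S_0^*$.* Fibres of $x_0$ lie entirely inside or outside $\Omega^*$, and $u(x_0)$ is constant on each. By Lemma 6(c) for the reduced $\Omega$, each fibre takes all $h$-values. So $S_0^*=0\times\mathbb Z_p$.

*The group $S_k^*$.* Let $x_k(\omega)=x_k(\omega')=d$, $c=x_0(\omega)$, $c'=x_0(\omega')$. Then $c,d,c'$ is a $\rho$-walk, so $c\in X_0^*$ if and only if $c'\in X_0^*$. In that case, appending $c,d,c'$ to a walk from $c_*$ to $c$ gives $u(c')-u(c)=L(c,d)-L(c',d)=h(\omega)-h(\omega')$. So, with $s=h(\omega)-h(\omega')$, we have $H(\omega)-H(\omega')=(-s,s)$. Fibres of $x_k$ lie entirely inside or outside $\Omega^*$, and by Lemma 6(c) for $\Omega$ all $s\in\mathbb Z_p$ occur. So $S_k^*=\{(-s,s):s\in\mathbb Z_p\}$.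

*The groups in between.* We show $S_i^*=0$ for $0<i<k$ by induction on $i$. Since $x_i$ determines $h$, $S_i^*\subseteq\mathbb Z_p\times0$. Consider the walk system of prefixes $(x_0,\dots,x_i)$; $H$ is a function of the prefix, and its interior groups are $0$ by induction. If $S_i^*\neq0$, this system is tight, and Lemma 9 gives $S_i^*=S_0^*=0\times\mathbb Z_p$, which is impossible.

So $\Omega^*$ is tight, and Lemma 9 gives $S_0^*=S_k^*$, which contradicts the two formulas above. $\square$

## 10. Slices of a forest by levels: proof of Proposition 7

Back in the oriented forest $(T;E)$ with the level-preserving idempotent polymorphism $m$, let $T_{[a,b]}$ be the subgraph induced on the levels $a,\dots,b$. If the walks live on two adjacent levels, Lemma 10 applies directly. In general we use walks of *components* of slices. To define $m$ on components we need to connect vertices by walks of one common word.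

**Lemma 14.** For $a<b$ there is a word $w_{a,b}$ with partial sums in $[0,b-a]$ and total sum $b-a$ such that whenever $x\in V_a$, $z\in V_b$ lie in the same component of $T_{[a,b]}$, there is a $w_{a,b}$-walk from $x$ to $z$. Every $w_{a,b}$-walk from $V_a$ stays in $T_{[a,b]}$ and ends in $V_b$.

*Example.* Let $b-a=2$ and suppose the words $++$ and $+-++$ occur on paths. The second serves for both: along a $++$-walk $x_0,x_1,x_2$ the sequence $x_0,x_1,x_0,x_1,x_2$ is a $+-++$-walk.

*Proof.* Call a word *admissible* if its partial sums (the heights of its positions) lie in $[0,b-a]$ and its total is $b-a$. The word of the path from $x$ to $z$ in $T_{[a,b]}$ is admissible. Say that $u$ *folds onto* $u_1$ if there is a height-preserving map from the positions of $u$ to those of $u_1$ that sends first to first, last to last, and consecutive positions to positions at distance $1$. Then every $u_1$-walk gives a $u$-walk with the same ends: read the $u_1$-walk at the images of the positions; heights match, so directions match. Folding is transitive, and only finitely many words are involved. So it suffices to find, for admissible $u_1,u_2$ of lengths $k_1,k_2$,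 an admissible word that folds onto both. (If no words are involved take $+^{b-a}$.)

Consider the graph of pairs $(i,j)$ of positions of equal height, with $(i,j)$ adjacent to $(i',j')$ if the heights of the two pairs differ by $1$ and $|i-i'|=|j-j'|=1$ (the first condition is implied by the second, as consecutive positions differ by $1$ in height). The degree of $(i,j)$ is $\uparrow_1\uparrow_2+\downarrow_1\downarrow_2$, where $\uparrow,\downarrow$ count the higher and lower neighbours of the position in its word. If both positions are interior, then $\uparrow+\downarrow=2$ for both, and the degree is $4-2(\uparrow_1+\uparrow_2)+2\uparrow_1\uparrow_2$, which is even. Position $0$ has $\uparrow=1$, $\downarrow=0$, and interior positions of height $0$ have $\uparrow=2$, $\downarrow=0$. So pairs $(0,j)$ and $(i,0)$ have degree $2$, except $(0,0)$, which has degree $1$. Symmetrically, at height $b-a$, pairs that involve a last position have degree $2$, except $(k_1,k_2)$, which has degree $1$. So exactly $(0,0)$ and $(k_1,k_2)$ have odd degree. Each component contains an even number of vertices of odd degree, so these two lie in one component. The heights along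 a walk between them give an admissible word, and the two coordinates give its foldings onto $u_1$ and $u_2$. The last sentence of the lemma is clear from the partial sums. $\square$

*Proof of Proposition 7.* Let $a<b$ be the minimum and maximum of $s_0,\dots,s_k$. If $b=a+1$, then $(V_a,V_b,E\cap(V_a\times V_b))$ is a forest system and Lemma 10 applies. Let $b\ge a+2$.

**Step 1: blocks and crossings.** Times $i$ with $s_i=a$ (*low*) or $s_i=b$ (*high*) are *extremal*. Group the extremal times, in order, into maximal blocks of the same type, numbered $1,\dots,n$. Then $n\ge2$, and types alternate. For example, for levels $1,0,1,0,1,2,1$ at times $0,\dots,6$ we have $a=0$, $b=2$ and the blocks $\{1,3\}$ (low) and $\{5\}$ (high). We use induction on $(b-a,n)$, lexicographically.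

Let $l_j$ be the last time of block $j$ and $r_j$ the first time of block $j+1$ ($1\le j<n$). The times strictly between $l_j$ and $r_j$ form *crossing $j$*. They have levels in $[a+1,b-1]$, they include times of level $a+1$ and of level $b-1$, and they are interior. Fix a time $t_j$ of level $a+1$ in crossing $j$. Let $e_j(\omega)$ be the component of $T_{[a+1,b-1]}$ that contains all $x_i(\omega)$, $l_j<i<r_j$; it meets $V_{a+1}$ and $V_{b-1}$.

**Step 2 (Case 1): for some $j$ there are $\omega,\omega'$ with $e_j(\omega)=e_j(\omega')$ and $h(\omega)\ne h(\omega')$.** Here we split the system at crossing $j$. We have $b-1>a+1$, since otherwise $e_j(\omega)=\{x_{t_j}(\omega)\}$ determines $h$. Let $w=w_{a+1,b-1}$, of length $g$, and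
$$\hat\Omega=\{(\omega,y_1,\dots,y_g):\ \omega\in\Omega,\ x_{t_j}(\omega),y_1,\dots,y_g\text{ is a }w\text{-walk}\},\qquad\hat h=h(\omega).$$
It is closed under $m$. It maps onto $\Omega$ by Lemma 14, since $e_j(\omega)$ meets $V_{b-1}$. Moreover $S_{y_g}\ne0$: for the above $\omega,\omega'$ choose the same $y_g\in e_j(\omega)\cap V_{b-1}$. Let $r\ge1$ be minimal with $S_{y_r}\ne0$. Then the walks
$$(x_0,\dots,x_{t_j},y_1,\dots,y_r)\qquad\text{and}\qquad(y_r,\dots,y_1,x_{t_j},\dots,x_k)$$
form tight walk systems in $T$: words and levels are fixed; the interior coordinates are $y_1,\dots,y_{r-1}$ and interior coordinates of $\Omega$; and $\hat h$ is a function of the walk since $x_{t_j}$ carries $h$. The $y_i$ have levels in $[a+1,b-1]$. So the extremal times of the two systems with respect to $a,b$ form the blocks $1,\dots,j$, respectively $j+1,\dots,n$. If only one block remains, only one of the levels $a,b$ is attained and the height difference is smaller; otherwise the height difference is the same and there are fewer blocks. So induction applies to both systems.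

The first system has a subideal with $x_0=y_r$; let $\hat I$ be its preimage in $\hat\Omega$. The image of $\hat I$ in the second system is tight by Lemma 6(b),(d), with the same levels, so by induction it has a subideal with $y_r=x_k$. Its preimage in $\hat I$ is a subideal of $\hat\Omega$ on which $x_0=y_r=x_k$. Project it to $\Omega$.

**Step 3 (Case 2): for every $j$, $e_j(\omega)$ determines $h(\omega)$.** Now components serve as vertices of a forest system. Let $\mathcal A$ be the set of components of $T_{[a,b-1]}$ that meet both $V_a$ and $V_{b-1}$, and $\mathcal B$ the set of components of $T_{[a+1,b]}$ that meet both $V_{a+1}$ and $V_b$, regarded as disjoint sets. For $A\in\mathcal A$ and $B\in\mathcal B$ the intersection $A\cap B$ is empty or connected (both are subtrees of a forest), with levels in $[a+1,b-1]$. If it is nonempty, it lies in a component $e$ of $T_{[a+1,b-1]}$. A component of $T_{[a+1,b-1]}$ that meets $A$, or $B$, is contained in it; so $e\subseteq A\cap B$, and $A\cap B=e$. Let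
$$F=\{(A,B):A\cap B\text{ meets }V_{a+1}\text{ and }V_{b-1}\}.$$

*The operation $m$.* For $A_1,A_2,A_3\in\mathcal A$ choose $y_i\in A_i\cap V_a$ and $v_i\in A_i\cap V_{b-1}$. By Lemma 14 there are $w_{a,b-1}$-walks from $y_i$ to $v_i$. Applying $m$ gives a $w_{a,b-1}$-walk from $m(y_1,y_2,y_3)\in V_a$ to $m(v_1,v_2,v_3)\in V_{b-1}$, inside $T_{[a,b-1]}$. Let $m(A_1,A_2,A_3)\in\mathcal A$ be the component of $T_{[a,b-1]}$ that contains these two vertices. Any choice of the $y_i$ can be combined with any choice of the $v_i$, so the component is independent of the choices. Define $m$ on $\mathcal B$ in the same way with $w_{a+1,b}$, using representatives in $V_{a+1}$ or $V_b$. Both operations are idempotent, because $m$ is.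

*$F$ is closed under $m$.* For $(A_i,B_i)\in F$ choose $z_i\in A_i\cap B_i\cap V_{a+1}$ and $v_i\in A_i\cap B_i\cap V_{b-1}$. As $A_i\cap B_i$ is a component of $T_{[a+1,b-1]}$, they are joined by $w_{a+1,b-1}$-walks; if $a+1=b-1$, take $z_i=v_i$. Applying $m$, we see that $m(z_1,z_2,z_3)$ and $m(v_1,v_2,v_3)$ lie in one component $e$ of $T_{[a+1,b-1]}$. Now $m(v_1,v_2,v_3)\in m(A_1,A_2,A_3)$ and $m(z_1,z_2,z_3)\in m(B_1,B_2,B_3)$, so $e$ is contained in both. And $e$ meets $V_{a+1}$ and $V_{b-1}$. So the image pair is in $F$.

*The graph is a forest.* Suppose $C_1,\dots,C_{2n'}$ ($n'\ge2$) is a cycle in the bipartite graph $F$. Consecutive members intersect, so $C_1$, $C_2$ and $C_3\cup\dots\cup C_{2n'}$ are subtrees of the forest $T$ that intersect pairwise. By the Helly property of subtrees they share a vertex $v\in C_1\cap C_2\cap C_j$ with $j\ge3$. But a vertex lies in at most one component of $T_{[a,b-1]}$ and in at most one of $T_{[a+1,b]}$, while $C_1,C_2,C_j$ are three different elements of $\mathcal A\cup\mathcal B$. This is a contradiction. So $(\mathcal A,\mathcal B,F)$ is a forest system.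

**Step 4: coarse walks.** This step turns $\Omega$ into a walk system over $(\mathcal A,\mathcal B,F)$. Put $l_0=-1$ and $r_n=k+1$. The times $i$ with $l_{j-1}<i<r_j$ include extremal times of block $j$ only. So all $x_i(\omega)$ with $l_{j-1}<i<r_j$ lie in one component $N_j(\omega)$ of $T_{[a,b-1]}$ (block $j$ low) or of $T_{[a+1,b]}$ (block $j$ high). As $n\ge2$, some crossing is adjacent to block $j$; hence $N_j(\omega)$ meets the required levels and $N_j(\omega)\in\mathcal A\cup\mathcal B$. The times of crossing $j$ belong to both ranges, so $e_j(\omega)\subseteq N_j(\omega)\cap N_{j+1}(\omega)$. As the intersection is a component of $T_{[a+1,b-1]}$,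
$$e_j(\omega)=N_j(\omega)\cap N_{j+1}(\omega),\tag{4}$$
and $N_j(\omega),N_{j+1}(\omega)$ are adjacent in $F$. Using an extremal time of block $j$ for the representatives, we see that $N_j$ is a homomorphism. As $e_j$ determines $h$, by (4) $h$ is a function of $(N_j,N_{j+1})$ for each $j<n$. Since $x_0$ determines $N_1$ and $x_k$ determines $N_n$, we have $S_{N_1}=S_{N_n}=\mathbb Z_p$.

Let $j>1$ be minimal with $S_{N_j}\neq0$. The walks $(N_1,\dots,N_j)$ form a tight walk system of length $j-1$. By Lemma 10, $j-1$ is even, so $j\ge3$ and blocks $1$ and $j$ have the same type. Moreover, taking the preimage of the subideal, there is a subideal $I$ of $\Omega$ on which $N_1=N_j$ and $N_2=N_{j-1}$. By (4), $e_1=e_{j-1}$ on $I$.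

**Step 5: shortcut.** We remove the part of the walks between crossings $1$ and $j-1$. Let $t=t_1$ and $t'=t_{j-1}$; so $t<t'$. For $\omega\in I$ we have $x_t,x_{t'}\in e_1(\omega)\cap V_{a+1}$.

If $a+1=b-1$, then $e_1(\omega)$ is a single vertex, so $x_t=x_{t'}$ on $I$. Put $\hat I=I$ and consider the walks $(x_0,\dots,x_t,x_{t'+1},\dots,x_k)$.

Otherwise let $g$ be the length of $w=w_{a+1,b-1}$, and consider all walks
$$(x_0,\dots,x_t,y_1,\dots,y_{2g-1},x_{t'},\dots,x_k),\qquad\omega\in I,$$
where $x_t,y_1,\dots,y_{2g-1},x_{t'}$ is a $w$-walk followed by a reversed $w$-walk. These exist for each $\omega\in I$: by Lemma 14 go from $x_t$ and from $x_{t'}$ to a common vertex of $e_1(\omega)\cap V_{b-1}$. The set $\hat I$ of pairs ($\omega$, inserted walk) is closed under $m$ and maps onto $I$. Each $y_i$ lies in $e_1(\omega)$, so it determines $e_1(\omega)$, hence $h(\omega)$.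

In both cases we obtain a tight walk system in $T$: the interior coordinates carry $h$, the ends have nonzero groups by Lemma 6(b),(d), and $h$ is a function of the walk since $x_t$ carries $h$. Its extremal times with respect to $a,b$ are those of the blocks $1,j,j+1,\dots,n$ of $\Omega$, and blocks $1$ and $j$, which have the same type, now belong to one block. So it has $n-j+1\le n-2$ blocks and the same height difference, or, if only one block remains, a smaller height difference. By induction it has a subideal with $x_0=x_k$. Take its preimage in $\hat I$ and project to $I$. This is a subideal of $I$, hence of $\Omega$, on which $x_0=x_k$. $\square$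

With Proposition 7 proved, Section 6 gives Theorem 3, and Section 3 gives Theorem 1 and Corollary 2. $\blacksquare$
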